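\title{Optimistic Gradient Descent/Ascent Need Not Converge\\ in Zero-Sum Markov Games}

\begin{abstract}
We study optimistic gradient descent/ascent (OGDA) in two-player zero-sum discounted Markov games, run at every state on the exact $Q$-matrix of the current policies, and ask whether it converges to the set of Nash equilibria from every starting point once the stepsize $\eta$ is small. It does not. For every discount factor there is a game with two states and two actions per player in which every run that starts at distance at least $K\eta^{1/4}$ from the equilibria eventually stays at a distance from them that is bounded below independently of $\eta$, while every run that starts within $k\eta^{1/4}$ converges. Optimism damps the rotation around the equilibria by an amount of order $\eta^2$ per step, and the coupling between the states produces an outward drift of order $\eta$. Global convergence holds for all games of a given size exactly when there is one state or one of the players has one action.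
\end{abstract}

\section{Introduction}

\subsection{Markov games and OGDA}

A two-player zero-sum discounted Markov game consists of a finite state space $\mathcal S$, finite action sets $\mathcal A$ for the min-player and $\mathcal B$ for the max-player, a reward $r(s,a,b)\in[0,1]$, a transition kernel $P(s'\mid s,a,b)$ and a discount factor $\gamma\in(0,1)$. Its \emph{size} is $(S,A,B)=(|\mathcal S|,|\mathcal A|,|\mathcal B|)$. A policy pair $\mathbf z=(\mathbf x,\mathbf y)$ assigns to each state $s$ probability vectors $\mathbf x_s\in\Delta_{\mathcal A}$ and $\mathbf y_s\in\Delta_{\mathcal B}$. Its value is the expected discounted reward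
\[
V^{\mathbf x,\mathbf y}(s)=\mathbb E\Big[\sum_{k\ge0}\gamma^k r(s_k,a_k,b_k)\ \Big|\ s_0=s\Big],\qquad a_k\sim\mathbf x_{s_k},\quad b_k\sim\mathbf y_{s_k},
\]
which the min-player wants small and the max-player wants large. The matrix $\mathbf Q^{\mathbf x,\mathbf y}_s\in\mathbb R^{A\times B}$ with entries
\[
\mathbf Q^{\mathbf x,\mathbf y}_s(a,b)=r(s,a,b)+\gamma\sum_{s'}P(s'\mid s,a,b)\,V^{\mathbf x,\mathbf y}(s')
\]
is the payoff of playing $(a,b)$ once at $s$ and following $(\mathbf x,\mathbf y)$ afterwards. A pair $(\mathbf x^*,\mathbf y^*)$ is a \emph{Nash equilibrium} if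
\[
V^{\mathbf x^*,\mathbf y}(s)\le V^{\mathbf x^*,\mathbf y^*}(s)\le V^{\mathbf x,\mathbf y^*}(s)\qquad\text{for all } s,\mathbf x,\mathbf y .
\]
We write $\mathcal Z^*$ for the set of equilibria and $\operatorname{dist}(\mathbf z,\mathcal Z^*)$ for the Euclidean distance of the concatenated policy vector to it. Euclidean projection onto a closed convex set $C$ is denoted by $\mathcal P_C$.

OGDA treats each state as a matrix game with the current matrix $\mathbf Q_s$. Given a stepsize $\eta>0$ and an initial pair $\hat{\mathbf z}=(\hat{\mathbf x},\hat{\mathbf y})$, put $\mathbf z^0=\tilde{\mathbf z}^0=\hat{\mathbf z}$ and, for $t\ge1$ and every $s$, with $\mathbf Q^t_s=\mathbf Q_s^{\mathbf x^t,\mathbf y^t}$,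
\begin{equation}\label{eq:ogda}
\begin{aligned}
\mathbf x^t_s&=\mathcal P_{\Delta_{\mathcal A}}\big(\tilde{\mathbf x}^{t-1}_s-\eta\,\mathbf Q^{t-1}_s\mathbf y^{t-1}_s\big), &
\mathbf y^t_s&=\mathcal P_{\Delta_{\mathcal B}}\big(\tilde{\mathbf y}^{t-1}_s+\eta\,(\mathbf Q^{t-1}_s)^\top\mathbf x^{t-1}_s\big),\\
\tilde{\mathbf x}^t_s&=\mathcal P_{\Delta_{\mathcal A}}\big(\tilde{\mathbf x}^{t-1}_s-\eta\,\mathbf Q^{t}_s\mathbf y^{t}_s\big), &
\tilde{\mathbf y}^t_s&=\mathcal P_{\Delta_{\mathcal B}}\big(\tilde{\mathbf y}^{t-1}_s+\eta\,(\mathbf Q^{t}_s)^\top\mathbf x^{t}_s\big).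
\end{aligned}
\end{equation}
The \emph{played} pair $\mathbf z^t$ is a look-ahead from the \emph{auxiliary} pair $\tilde{\mathbf z}^{t-1}$ along the previous gradient, and the auxiliary pair then moves along the gradient at $\mathbf z^t$. We say that \emph{OGDA converges globally} on a game if there is $\eta_0>0$ such that $\operatorname{dist}(\mathbf z^t,\mathcal Z^*)\to0$ for every $\eta\in(0,\eta_0]$ and every initial pair. The question we answer, which comes from Song, Lee and Yang \cite{SLY}, is whether OGDA converges globally on every game.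

There are good reasons to expect that it does. With one state, \eqref{eq:ogda} is OGDA for a fixed matrix game; with one action for one player, it is a policy improvement method for a single agent. Both converge globally (Section~\ref{sec:sizes}). In general the matrices $\mathbf Q^t_s$ change with $t$, but only by $O(\eta)$ per step, so each state seems to face a slowly varying matrix game. The flaw in this picture is that the mechanism which makes OGDA converge in a matrix game acts at order $\eta^2$ per step, below the order at which the matrices change.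

\subsection{Results}

For $\gamma\in(0,1)$ let $\Gamma_\gamma$ be the game with states $1,2$ and actions $1,2$ for both players defined as follows. Put $\varphi(1)=\frac12$, $\varphi(2)=-\frac12$. In state $1$,
\begin{equation}\label{eq:game}
r(1,a,b)=\tfrac12+2\varphi(a)\varphi(b),\qquad P(2\mid1,a,b)=\tfrac12+\tfrac12\big(\varphi(a)-\varphi(b)\big),
\end{equation}
and $P(1\mid 1,a,b)=1-P(2\mid1,a,b)$; with rows indexed by $a$ and columns by $b$,
\[
r(1,\cdot,\cdot)=\begin{pmatrix}1&0\\0&1\end{pmatrix},\qquad P(2\mid1,\cdot,\cdot)=\begin{pmatrix}\frac12&1\\0&\frac12\end{pmatrix}.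
\]
In state $2$ the reward is $\frac12$, action $a=1$ leads to state $1$, action $a=2$ leads to state $2$, and $b$ is irrelevant. Thus state $1$ is matching pennies, and state $2$ is a waiting room that pays the fair reward $\frac12$ and in which the min-player decides when to return.

\begin{theorem}\label{thm:main}
Fix $\gamma\in(0,1)$. There are constants $\bar\eta,r_*,K,k>0$ depending only on $\gamma$ such that OGDA on $\Gamma_\gamma$ satisfies the following for every $\eta\in(0,\bar\eta]$.
\begin{itemize}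
\item[(a)] If $\operatorname{dist}(\hat{\mathbf z},\mathcal Z^*)\ge K\eta^{1/4}$, then $\inf_t\operatorname{dist}(\mathbf z^t,\mathcal Z^*)>0$ and $\liminf_{t\to\infty}\operatorname{dist}(\mathbf z^t,\mathcal Z^*)\ge r_*$.
\item[(b)] If $\operatorname{dist}(\hat{\mathbf z},\mathcal Z^*)\le k\eta^{1/4}$, then $\operatorname{dist}(\mathbf z^t,\mathcal Z^*)\to0$.
\end{itemize}
\end{theorem}

Any fixed pair outside $\mathcal Z^*$ satisfies the hypothesis of (a) once $\eta$ is small, so OGDA does not converge globally on $\Gamma_\gamma$: decreasing the stepsize shrinks the neighborhood from which convergence is possible. Part (b) shows that the scale $\eta^{1/4}$ is sharp. The size $(2,2,2)$ cannot be reduced.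

\begin{theorem}\label{thm:sizes}
Fix $\gamma\in(0,1)$. OGDA converges globally on all games of size $(S,A,B)$ with discount factor $\gamma$ if and only if $S=1$ or $A=1$ or $B=1$.
\end{theorem}

After the standard facts in Section~\ref{sec:facts}, Section~\ref{sec:pennies} computes the damping effect of optimism in matching pennies and explains the exponent $\frac14$. Sections~\ref{sec:coords}--\ref{sec:proof} prove Theorem~\ref{thm:main}, and Section~\ref{sec:sizes} proves Theorem~\ref{thm:sizes}.

\section{Projections and values}\label{sec:facts}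

Let $C\subset\mathbb R^n$ be nonempty, closed and convex. We use two textbook facts and two consequences.
\begin{itemize}
\item[(P1)] A point $c\in C$ equals $\mathcal P_C(\xi)$ if and only if $\langle\xi-c,c'-c\rangle\le0$ for all $c'\in C$. In particular, $c=\mathcal P_C(c-\eta g)$ if and only if $\langle g,c'-c\rangle\ge0$ for all $c'\in C$.
\item[(P2)] $|\mathcal P_C(\xi)-\mathcal P_C(\xi')|\le|\xi-\xi'|$.
\item[(P3)] If $c^+=\mathcal P_C(c^0-\eta g)$, then $2\eta\langle g,c^+-c\rangle\le|c^0-c|^2-|c^+-c|^2-|c^+-c^0|^2$ for all $c\in C$. Indeed, (P1) gives $\eta\langle g,c^+-c\rangle\le\langle c^0-c^+,c^+-c\rangle$, and twice the right side is the stated expression.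
\item[(P4)] For a simplex $\Delta$, one has $\mathcal P_\Delta(\xi)_a=\max(\xi_a-\tau,0)$, where $\tau$ is any number for which these entries sum to $1$. Such a $\tau$ exists by the intermediate value theorem. To see the formula, let $c$ be the vector on the right and $c'\in\Delta$; then $\xi_a-c_a=\tau$ where $c_a>0$, and $\xi_a-c_a\le\tau$, $c'_a-c_a\ge0$ where $c_a=0$, so $\langle\xi-c,c'-c\rangle\le\tau\sum_a(c'_a-c_a)=0$. Consequently $\mathcal P_\Delta(\xi+\kappa\mathbf 1)=\mathcal P_\Delta(\xi)$ for all $\kappa\in\mathbb R$.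
\end{itemize}
For two actions, adding a multiple of $\mathbf 1$ moves $(\alpha,1-\alpha)-\eta g$ onto the line that contains the simplex, so
\begin{equation}\label{eq:two}
\mathcal P_\Delta\big((\alpha,1-\alpha)-\eta g\big)=(\alpha',1-\alpha'),\qquad \alpha'=\operatorname{clip}_{[0,1]}\big(\alpha-\tfrac\eta2(g_1-g_2)\big),
\end{equation}
where $\operatorname{clip}_{[0,1]}$ is the projection of $\mathbb R$ onto $[0,1]$.

A policy pair $\mathbf z$ defines an expected reward vector $r_{\mathbf z}\in\mathbb R^{\mathcal S}$ and a stochastic matrix $P_{\mathbf z}$. The value is the unique solution of the Bellman equation $V=r_{\mathbf z}+\gamma P_{\mathbf z}V$, and $(I-\gamma P_{\mathbf z})^{-1}=\sum_{k\ge0}\gamma^kP_{\mathbf z}^k$ has nonnegative entries.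

\section{Matching pennies and the scale $\eta^{1/4}$}\label{sec:pennies}

Take a single state with reward $\frac12+2\varphi(a)\varphi(b)$, and write $\mathbf x=(\frac12+u,\frac12-u)$, $\mathbf y=(\frac12+w,\frac12-w)$. The expected reward is $\frac12+2uw$ and the equilibrium is $u=w=0$. The term $\gamma V$ in $\mathbf Q$ is a constant and drops out of the differences $(\mathbf Q\mathbf y)_1-(\mathbf Q\mathbf y)_2=2w$ and $(\mathbf Q^\top\mathbf x)_1-(\mathbf Q^\top\mathbf x)_2=2u$. By \eqref{eq:two}, away from the boundary a gradient step moves $(u,w)$ along the rotation field $(-w,u)$, which for $\zeta=u+iw$ is multiplication by $i$.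

A plain gradient step $\zeta\mapsto(1+i\eta)\zeta$ multiplies $|\zeta|^2$ by $1+\eta^2$ and spirals outward. OGDA is the linear map
\[
\begin{pmatrix}\zeta^{t}\\ \tilde\zeta^{t}\end{pmatrix}
=\begin{pmatrix}\tilde\zeta^{t-1}+i\eta\zeta^{t-1}\\ \tilde\zeta^{t-1}+i\eta\zeta^{t}\end{pmatrix}
=\begin{pmatrix}i\eta&1\\-\eta^2&1+i\eta\end{pmatrix}\begin{pmatrix}\zeta^{t-1}\\ \tilde\zeta^{t-1}\end{pmatrix},
\]
with trace $1+2i\eta$ and determinant $i\eta$. For $\eta<\frac12$ its eigenvalues are
\[
\mu_\pm=\tfrac12\big(1\pm\sqrt{1-4\eta^2}\big)+i\eta,\qquad|\mu_\pm|^2=\tfrac12\big(1\pm\sqrt{1-4\eta^2}\big)<1 ,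
\]
and $|\mu_+|^2=1-\eta^2+O(\eta^4)$. So optimism turns the factor $1+\eta^2$ into $1-\eta^2$. The source of this number is visible if one replaces $\zeta^{t-1}$ by the nearby point $\tilde\zeta=\tilde\zeta^{t-1}$: then $\tilde\zeta^t=\tilde\zeta+i\eta\tilde\zeta-\eta^2\tilde\zeta$, and with $\rho=|\tilde\zeta|$ the energy $\frac12\rho^2$ changes by $0$ at first order in $\eta$ (the rotation preserves it), by $-\eta^2\rho^2$ through the look-ahead, and by $+\frac12\eta^2\rho^2$ through the length of the step. The net damping is $-\frac12\eta^2\rho^2$.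

Now let the rotation be perturbed by nonlinear terms to a field $F$, and suppose that some function $\Phi\approx\frac12\rho^2$ satisfies $\nabla\Phi\cdot F\approx c\rho^6$ with $c>0$. One step of OGDA then changes $\Phi$ by about
\[
c\,\eta\rho^6-\tfrac12\eta^2\rho^2 ,
\]
which is positive for $\rho^4>\eta/(2c)$ and negative for $\rho^4<\eta/(2c)$. This is Theorem~\ref{thm:main} in heuristic form. In $\Gamma_\gamma$ the nonlinear terms come from the dependence of $\mathbf Q_1$ on the value. Three things have to be done: find $\Phi$, although the drift appears only in degree six; control the projection of the policy in state $2$, which may sit at a vertex of its simplex; and exclude a return to $\mathcal Z^*$ after the iterates have left the region where $\Phi$ is understood.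

\section{The game in three coordinates}\label{sec:coords}

For a policy pair in $\Gamma_\gamma$ put
\[
u=\sum_a\varphi(a)\mathbf x_1(a),\qquad w=\sum_b\varphi(b)\mathbf y_1(b),\qquad p=\mathbf x_2(1),
\]
so that $\mathbf x_1=(\frac12+u,\frac12-u)$, $\mathbf y_1=(\frac12+w,\frac12-w)$, and $p$ is the probability of returning from state $2$. We write $\zeta=(u,w)$, $\rho=|\zeta|$, $z=(u,w,p)$, and $\Omega=[-\frac12,\frac12]^2\times[0,1]$ for the range of $z$. Define
\[
\beta=\beta(p)=\frac{\gamma}{2-\gamma+2\gamma p},\qquad \lambda=\frac1{1+\beta(u-w)},\qquad f=\lambda\beta\,uw .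
\]
Then $\beta'=-2\beta^2$. On $\Omega$ we have $0<\beta\le\frac\gamma{2-\gamma}<1$ and $|u-w|\le1$, hence
\begin{equation}\label{eq:lambda}
\tfrac12\le\lambda\le\tfrac{2-\gamma}{2-2\gamma}.
\end{equation}

\begin{proposition}\label{prop:coords}
In $\Gamma_\gamma$, $\mathcal Z^*=\{u=w=0\}$ and $\operatorname{dist}(\mathbf z,\mathcal Z^*)=\sqrt2\,\rho$. Under OGDA the policy $\mathbf y_2$ never changes, and the coordinates $z^t,\tilde z^t$ of $\mathbf z^t,\tilde{\mathbf z}^t$ satisfy $z^0=\tilde z^0$ and
\begin{equation}\label{eq:reduced}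
z^t=\mathcal P_\Omega\big(\tilde z^{t-1}+\eta F(z^{t-1})\big),\qquad\tilde z^t=\mathcal P_\Omega\big(\tilde z^{t-1}+\eta F(z^{t})\big),
\end{equation}
where
\begin{equation}\label{eq:F}
F=(-w+f,\;u+f,\;-2f)=\lambda\,\big(-w(1-\beta w),\;u(1+\beta u),\;-2\beta uw\big).
\end{equation}
\end{proposition}

\begin{proof}
\emph{Values.} Let $v^*=\frac1{2(1-\gamma)}$, the value of the constant reward $\frac12$, and $\delta_i=V^{\mathbf x,\mathbf y}(i)-v^*$. In state $1$ the expected reward is $\frac12+2uw$ and the probability of moving to state $2$ is $\pi=\frac12+\frac12(u-w)$. Subtracting $v^*=\frac12+\gamma v^*$ from the Bellman equation gives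
\[
\delta_1=2uw+\gamma\delta_1-\gamma\pi(\delta_1-\delta_2),\qquad\delta_2=\gamma\big(p\delta_1+(1-p)\delta_2\big).
\]
The second equation yields $\delta_1-\delta_2=m\delta_1$ with $m=\frac{1-\gamma}{1-\gamma+\gamma p}$, and the first becomes $(1-\gamma+\gamma\pi m)\delta_1=2uw$. Let $D=1-\gamma+\frac12\gamma m>0$. Multiplying numerator and denominator by $2(1-\gamma+\gamma p)/(1-\gamma)$ shows $\frac{\gamma m/2}{D}=\beta$, so $1-\gamma+\gamma\pi m=D\big(1+\beta(u-w)\big)$ and
\begin{equation}\label{eq:delta}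
\delta_1=\frac{2\lambda uw}{D},\qquad\tfrac14\gamma m\,\delta_1=\lambda\beta uw=f .
\end{equation}

\emph{Equilibria.} By \eqref{eq:delta}, $\delta_1$ has the sign of $uw$, and $V\equiv v^*$ whenever $u=0$ or $w=0$. If $u=w=0$, a unilateral deviation keeps one of the two coordinates at $0$, so the pair is an equilibrium. Conversely, let $(\mathbf x^*,\mathbf y^*)$ be an equilibrium with coordinates $u^*,w^*$. The deviation of the min-player to $u=0$ gives $V^{\mathbf x^*,\mathbf y^*}\le v^*$ and that of the max-player to $w=0$ gives $V^{\mathbf x^*,\mathbf y^*}\ge v^*$, so the equilibrium value is $v^*$. If $u^*\neq0$, the max-player obtains $\delta_1>0$ with $w=\frac12\operatorname{sign}u^*$; if $w^*\ne0$, the min-player obtains $\delta_1<0$ with $u=-\frac12\operatorname{sign}w^*$. Both contradict the equilibrium inequalities. The distance formula holds because $\mathbf x_1-(\frac12,\frac12)=(u,-u)$, $\mathbf y_1-(\frac12,\frac12)=(w,-w)$, and $\mathbf x_2,\mathbf y_2$ are unrestricted in $\mathcal Z^*$.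

\emph{Gradients.} Write $V=V^{\mathbf x,\mathbf y}$. Since $\mathbf Q_1(a,b)=r(1,a,b)+\gamma V(1)-\gamma P(2\mid1,a,b)\,m\delta_1$, we get from \eqref{eq:game} and \eqref{eq:delta}
\begin{equation}\label{eq:grad}
(\mathbf Q_1\mathbf y_1)_a=\kappa+\varphi(a)\,(2w-2f),\qquad(\mathbf Q_1^\top\mathbf x_1)_b=\kappa'+\varphi(b)\,(2u+2f),
\end{equation}
with $\kappa,\kappa'$ independent of the action. As $\varphi(1)-\varphi(2)=1$, formula \eqref{eq:two} moves $u$ by $\eta(-w+f)$ and, with $g=-\mathbf Q_1^\top\mathbf x_1$, moves $w$ by $\eta(u+f)$, followed by clipping to $[-\frac12,\frac12]$. In state $2$, $\mathbf Q_2(a,b)=\frac12+\gamma V(a)$ does not depend on $b$. Hence $\mathbf Q_2^\top\mathbf x_2$ is a multiple of $\mathbf 1$ and $\mathbf y_2$ is fixed by (P4), while $(\mathbf Q_2\mathbf y_2)_1-(\mathbf Q_2\mathbf y_2)_2=\gamma m\delta_1=4f$ moves $p$ by $-2\eta f$, followed by clipping to $[0,1]$. Clipping each coordinate is the projection onto the box $\Omega$. The second form of $F$ follows by writing $-w=-\lambda w(1+\beta(u-w))$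 and $u=\lambda u(1+\beta(u-w))$.
\end{proof}

The positive factor $\lambda$ changes the speed of $F$ but not its orbits, so we study the vector field $X=F/\lambda$, viewed as a derivation:
\[
X=-w(1-\beta w)\,\partial_u+u(1+\beta u)\,\partial_w-2\beta uw\,\partial_p,\qquad X\beta=\beta'\cdot(-2\beta uw)=4\beta^3uw .
\]
For a differentiable function $\Phi$ we have $\nabla\Phi\cdot F=\lambda X\Phi$.

\section{Lyapunov functions}\label{sec:lyap}

A step of \eqref{eq:reduced} may overshoot $[0,1]$ in $p$ before it is projected, so we work on $I=[-\frac14,\frac54]$. There $2-\gamma+2\gamma p>\frac12$, so $\beta$ is smooth and $\beta\ge\beta(\frac54)>0$. In this section $O(\rho^j)$ denotes a function bounded by $C\rho^j$ for $p\in I$ and small $\rho$, with $C$ and the range of $\rho$ depending only on $\gamma$.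

\subsection{The drift in degree six}

The linear part of $X$ is the rotation $X_0=-w\partial_u+u\partial_w$, which is $\partial_\theta$ in polar coordinates. A term of $X\Phi$ with mean zero on circles is of the form $X_0g$, and replacing $\Phi$ by $\Phi-g$ removes it at the cost of terms of higher degree. What cannot be removed is the first term with nonzero mean. We carry this out starting from
\[
E=\tfrac12(u^2+w^2)+\tfrac\beta3(u^3-w^3),\qquad\partial_uE=u(1+\beta u),\quad\partial_wE=w(1-\beta w).
\]
The planar part of $X$ is $(-\partial_wE,\partial_uE)$, so it annihilates $E$. If $p$ were frozen, $E$ would be conserved and there would be no drift at all; this is why the min-player is given a choice in state $2$. Through the motion of $p$,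
\[
XE=\tfrac13(u^3-w^3)\,X\beta=\tfrac43\beta^3(u^4w-uw^4).
\]
This term has odd degree, hence mean zero. From $X(u^5)=5u^4(-w+\beta w^2)$ and $X(w^5)=5w^4(u+\beta u^2)$ we obtain
\[
u^4w-uw^4=\beta u^2w^2\rho^2-\tfrac15X(u^5+w^5).
\]
Therefore $L_1=E+\frac4{15}\beta^3(u^5+w^5)$ satisfies, with $X(\beta^3)=12\beta^5uw$,
\[
XL_1=\tfrac43\beta^4u^2w^2\rho^2+\tfrac{16}5\beta^5uw(u^5+w^5).
\]
The leading term is now nonnegative, but it vanishes on the axes. One more correction replaces it by its circular mean. Let $\sigma=uw$ and $\chi=\frac12(u^2-w^2)$. Then $X_0\rho^2=0$, $X_0\sigma=2\chi$, $X_0\chi=-2\sigma$ and $\sigma^2+\chi^2=\frac14\rho^4$, so $X_0(\rho^2\sigma\chi)=2\rho^2(\chi^2-\sigma^2)$. Define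
\[
L=\tfrac12\rho^2+\tfrac\beta3(u^3-w^3)+\tfrac4{15}\beta^3(u^5+w^5)+\tfrac{\beta^4}3\rho^2\sigma\chi .
\]
The operator $X-X_0=\beta w^2\partial_u+\beta u^2\partial_w-2\beta uw\partial_p$ raises the degree in $\zeta$ by at least one, so it maps the last term of $L$, of degree six, to $O(\rho^7)$. Hence
\begin{equation}\label{eq:XL}
XL=\tfrac43\beta^4\rho^2\sigma^2+\tfrac23\beta^4\rho^2(\chi^2-\sigma^2)+O(\rho^7)=\tfrac16\beta^4\rho^6+O(\rho^7).
\end{equation}
Also $L=\frac12\rho^2+O(\rho^3)$ and $\partial_pL=O(\rho^3)$.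

\subsection{A correction for the boundary of the simplex}

The function $L$ does not suffice. When $p$ is clipped it changes by up to $O(\eta\rho^2)$, which changes $L$ by $O(\eta\rho^5)$ with no evident sign, more than the gain $\eta\rho^6$ from \eqref{eq:XL}. We therefore add a term $L^\alpha\Psi$, where $\partial_p\Psi$ has a definite sign near each end of $[0,1]$. It dominates $\partial_pL=O(\rho^3)$ if $2\alpha<3$. It leaves \eqref{eq:XL} intact if $\alpha>1$ and $L^\alpha X\Psi$ is of smaller order than $\rho^6$. With $q=p-\frac12$, the first candidate $\Psi=q^2$ fails, since $X(q^2)=-4q\beta uw$ is only $O(\rho^2)$ and would require $2\alpha+2>6$. But $uw$ has mean zero, and the averaging device applies again. From $X(\frac12u^2)=-uw+\beta uw^2$ and $X(\frac13w^3)=uw^2+\beta u^2w^2$ we get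
\[
uw=-X(\tfrac12u^2)+\beta X(\tfrac13w^3)-\beta^2u^2w^2,
\]
so $X(q^2)=4q\beta X(\frac12u^2)-4q\beta^2X(\frac13w^3)+4q\beta^3u^2w^2$. For
\[
\Psi=q^2-2q\beta u^2+\tfrac43q\beta^2w^3
\]
the product rule cancels the first two terms and leaves
\begin{equation}\label{eq:XPsi}
X\Psi=4q\beta^3u^2w^2-\tfrac12u^2X(4q\beta)+\tfrac13w^3X(4q\beta^2)=O(\rho^4),
\end{equation}
because $X$ applied to a smooth function of $p$ is $O(\rho^2)$. The requirement becomes $2\alpha+4>6$, which is compatible with $2\alpha<3$. We take $\alpha=\frac54$ and set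
\[
\Phi_-=L-L^{5/4}\Psi,\qquad\Phi_+=L+L^{5/4}\Psi .
\]
Clipping will increase $\Phi_-$, which serves for escape, and decrease $\Phi_+$, which serves for convergence.

\begin{lemma}\label{lem:Phi}
There are $r_0\in(0,\frac14]$ and $c_0,C_0>0$, depending only on $\gamma$, such that $\Phi_\pm$ are smooth on $U=\{0<\rho\le2r_0,\ p\in I\}$ and satisfy there:
\begin{itemize}
\item[(i)] $\frac14\rho^2\le\Phi_\pm\le\rho^2$;
\item[(ii)] $X\Phi_-\ge c_0\rho^6$ and $X\Phi_+\le C_0\rho^6$;
\item[(iii)] $\nabla\Phi_\pm=(u,w,0)+O(\rho^{3/2})$ and $D^2\Phi_\pm=\operatorname{diag}(1,1,0)+O(\rho^{1/2})$;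
\item[(iv)] $\Phi_-(\zeta,\operatorname{clip}_{[0,1]}p)\ge\Phi_-(\zeta,p)$ and $\Phi_+(\zeta,\operatorname{clip}_{[0,1]}p)\le\Phi_+(\zeta,p)$.
\end{itemize}
\end{lemma}

\begin{proof}
For small $\rho>0$ we have $\frac14\rho^2\le L\le\rho^2$, so $L^{5/4}$ is smooth. The function $\Psi$ and its derivatives of order at most two are bounded. Each of the following holds once $r_0$ is small enough.

(i) $\Phi_\pm=\frac12\rho^2+O(\rho^{5/2})$.

(ii) By \eqref{eq:XL} and \eqref{eq:XPsi},
\[
X\Phi_\pm=XL\,\big(1\pm\tfrac54L^{1/4}\Psi\big)\pm L^{5/4}X\Psi=\tfrac16\beta^4\rho^6+O(\rho^{13/2}),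
\]
and $c_0=\frac1{12}\beta(\frac54)^4$ works.

(iii) The function $L-\frac12\rho^2$ is a polynomial in $\zeta$ with terms of degree at least three and coefficients smooth in $p$, so $\nabla L=(u,w,0)+O(\rho^2)$ and $D^2L=\operatorname{diag}(1,1,0)+O(\rho)$. Then $\nabla(L^{5/4})=\frac54L^{1/4}\nabla L=O(\rho^{3/2})$ and
\[
D^2(L^{5/4})=\tfrac5{16}L^{-3/4}\nabla L\,\nabla L^\top+\tfrac54L^{1/4}D^2L=O(\rho^{-3/2}\rho^2)+O(\rho^{1/2})=O(\rho^{1/2}).
\]
By the product rule the same bounds hold for $L^{5/4}\Psi$.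

(iv) Since $\partial_pL=O(\rho^3)$ and $\partial_p\Psi=2q+O(\rho^2)$,
\[
\partial_p\Phi_\pm=\partial_pL\,\big(1\pm\tfrac54L^{1/4}\Psi\big)\pm L^{5/4}\partial_p\Psi=\pm2qL^{5/4}+O(\rho^3).
\]
For $p\in I\setminus(0,1)$ we have $|2q|\ge1$, and $L^{5/4}\ge(\rho/2)^{5/2}$ dominates $O(\rho^3)$, so $\partial_p\Phi_\pm$ has the sign of $\pm q$. Thus $\Phi_+$ decreases and $\Phi_-$ increases as $p$ moves toward $[0,1]$ from either side.
\end{proof}

The bound $c_0>0$ is where $\gamma>0$ enters, through $\beta>0$; the condition $\gamma<1$ gives the upper bound in \eqref{eq:lambda}.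

\section{One step of OGDA}\label{sec:step}

From now on all constants, including those in $O(\cdot)$, depend only on $\gamma$. The function $\lambda\beta$ is smooth in a neighborhood of the compact convex set $\Omega$. By \eqref{eq:F} and $f=\lambda\beta uw$ there are $C_1,\Lambda\ge1$ such that on $\Omega$
\begin{equation}\label{eq:Fbounds}
|F|\le C_1\rho,\qquad |F(z)-F(z')|\le\Lambda|z-z'|,\qquad |f|\le C_1\rho^2,\qquad|\nabla f|\le C_1\rho .
\end{equation}
Write $\tilde\rho_t=\rho(\tilde z^t)$. Since $F$ vanishes on $\{\rho=0\}$, all displacements are small \emph{relative to} $\tilde\rho_t$. This holds on the whole box and is the only information we use far from $\mathcal Z^*$.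

\begin{lemma}\label{lem:track}
Let $\eta\le\eta_1=\min\big\{\frac1{4C_1},\frac1{2\Lambda(2C_1+1)}\big\}$. Then $|z^t-\tilde z^t|\le\eta\tilde\rho_t$ for all $t\ge0$, and for all $t\ge1$
\[
|z^t-\tilde z^{t-1}|\le\eta|F(z^{t-1})|\le2C_1\eta\,\tilde\rho_{t-1},\qquad\eta|F(z^t)|\le2C_1\eta\,\tilde\rho_{t-1},\qquad\tilde\rho_t\ge\tfrac12\tilde\rho_{t-1}.
\]
\end{lemma}

\begin{proof}
We use induction on $t$. The first claim holds for $t=0$ because $z^0=\tilde z^0$; this is the only use of the initialization. Let $t\ge1$, put $\tilde\rho=\tilde\rho_{t-1}$ and assume $|z^{t-1}-\tilde z^{t-1}|\le\eta\tilde\rho$. Then $\rho(z^{t-1})\le2\tilde\rho$. As $\tilde z^{t-1}\in\Omega$, (P2) gives $|z^t-\tilde z^{t-1}|\le\eta|F(z^{t-1})|\le2C_1\eta\tilde\rho\le\frac12\tilde\rho$. Hence $\rho(z^t)\le2\tilde\rho$ and $|\tilde z^t-\tilde z^{t-1}|\le\eta|F(z^t)|\le2C_1\eta\tilde\rho\le\frac12\tilde\rho$, so $\tilde\rho_t\ge\frac12\tilde\rho$. Finally, by (P2) again,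
\[
|z^t-\tilde z^t|\le\eta\Lambda|z^t-z^{t-1}|\le\eta\Lambda(2C_1+1)\eta\tilde\rho\le2\Lambda(2C_1+1)\eta^2\tilde\rho_t\le\eta\tilde\rho_t.\qedhere
\]
\end{proof}

The next lemma is the rigorous form of the balance in Section~\ref{sec:pennies}.

\begin{lemma}\label{lem:step}
There are $c_1,C_2>0$ such that the following holds for $\eta\le\eta_1$ and $t\ge1$. If $0<\tilde\rho\le r_0$ for $\tilde\rho=\tilde\rho_{t-1}$, then $\tilde z^t\in U$ and
\begin{align}
\Phi_-(\tilde z^t)&\ge\Phi_-(\tilde z^{t-1})+c_1\eta\tilde\rho^6-C_2\eta^2\tilde\rho^2,\label{eq:lower}\\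
\Phi_+(\tilde z^t)&\le\Phi_+(\tilde z^{t-1})+C_2\eta\tilde\rho^6-\tfrac12\eta^2\tilde\rho^2+C_2\big(\eta^2\tilde\rho^{5/2}+\eta^3\tilde\rho^2\big).\label{eq:upper}
\end{align}
\end{lemma}

\begin{proof}
Write $\tilde z=\tilde z^{t-1}=(\zeta,p)$, $h=\eta F(z^t)$, and $\tilde z^t=\mathcal P_\Omega(\tilde z+h)$. A subscript $\zeta$ denotes the first two components of a vector. By Lemma~\ref{lem:track}, $|h|\le2C_1\eta\tilde\rho\le\frac12\tilde\rho\le\frac18$. On the segment from $\tilde z$ to $\tilde z+h$ we thus have $\frac12\tilde\rho\le\rho\le\frac32\tilde\rho$ and third coordinate in $I$, so the segment lies in $U$. Since $\frac32r_0<\frac12$, the projection clips only the third coordinate of $\tilde z+h$; in particular $\tilde z^t\in U$. The same holds for the projection that defines $z^t$, because $\eta|F(z^{t-1})|\le\frac12\tilde\rho$.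

Split $h=\eta F(\tilde z)+\eta^2R$, where $R=\eta^{-1}\big(F(z^t)-F(\tilde z)\big)$ is the effect of the look-ahead; Lemma~\ref{lem:track} gives $|R|\le2C_1\Lambda\tilde\rho$. For $\Phi=\Phi_\pm$, Taylor's formula gives a point $\xi$ on the segment with
\begin{equation}\label{eq:taylor}
\Phi(\tilde z+h)=\Phi(\tilde z)+\eta\lambda X\Phi(\tilde z)+\eta^2\nabla\Phi(\tilde z)\cdot R+\tfrac12D^2\Phi(\xi)[h,h].
\end{equation}
We compute the last two terms. Let $J(u,w)=(-w,u)$, so that $F_\zeta=J\zeta+f\,(1,1)$ and $J^2=-\mathrm{Id}$.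

\emph{The look-ahead term.} Let $\zeta^t$ be the planar part of $z^t$. It is not clipped, and $|F(z^{t-1})-F(\tilde z)|\le\Lambda\eta\tilde\rho$ by Lemma~\ref{lem:track}, so
\[
\zeta^t-\zeta=\eta F_\zeta(z^{t-1})=\eta J\zeta+O(\eta\tilde\rho^2+\eta^2\tilde\rho).
\]
On the segment from $\tilde z$ to $z^t$, which lies in $\Omega$, we have $\rho\le2\tilde\rho$, so \eqref{eq:Fbounds} gives $|f(z^t)-f(\tilde z)|\le2C_1\tilde\rho\,|z^t-\tilde z|=O(\eta\tilde\rho^2)$. Therefore
\[
R_\zeta=\eta^{-1}J(\zeta^t-\zeta)+\eta^{-1}\big(f(z^t)-f(\tilde z)\big)(1,1)=-\zeta+O(\tilde\rho^2+\eta\tilde\rho).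
\]
With Lemma~\ref{lem:Phi}(iii), $\nabla\Phi(\tilde z)\cdot R=\zeta\cdot R_\zeta+O(\tilde\rho^{3/2}|R|)=-\tilde\rho^2+O(\tilde\rho^{5/2}+\eta\tilde\rho^2)$.

\emph{The curvature term.} We have $h_\zeta=\eta F_\zeta(\tilde z)+\eta^2R_\zeta=\eta J\zeta+O(\eta\tilde\rho^2+\eta^2\tilde\rho)$, so $|h_\zeta|^2=\eta^2\tilde\rho^2+O(\eta^2\tilde\rho^3+\eta^3\tilde\rho^2)$. By Lemma~\ref{lem:Phi}(iii), $D^2\Phi(\xi)[h,h]=|h_\zeta|^2+O(\tilde\rho^{1/2}|h|^2)=\eta^2\tilde\rho^2+O(\eta^2\tilde\rho^{5/2}+\eta^3\tilde\rho^2)$.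

Inserting both into \eqref{eq:taylor},
\[
\Phi_\pm(\tilde z+h)=\Phi_\pm(\tilde z)+\eta\lambda X\Phi_\pm(\tilde z)-\tfrac12\eta^2\tilde\rho^2+O(\eta^2\tilde\rho^{5/2}+\eta^3\tilde\rho^2).
\]
By Lemma~\ref{lem:Phi}(iv), $\Phi_-(\tilde z^t)\ge\Phi_-(\tilde z+h)$ and $\Phi_+(\tilde z^t)\le\Phi_+(\tilde z+h)$. Lemma~\ref{lem:Phi}(ii) and \eqref{eq:lambda} now give \eqref{eq:upper}, and they give \eqref{eq:lower} with $c_1=c_0/2$, all terms of second order in $\eta$ being $O(\eta^2\tilde\rho^2)$.
\end{proof}

\section{Escape and capture: proof of Theorem~\ref{thm:main}}\label{sec:proof}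

Recall that $\operatorname{dist}(\mathbf z,\mathcal Z^*)=\sqrt2\rho$, and note that Lemma~\ref{lem:track} with $\eta\le\eta_1\le\frac12$ gives $\frac12\tilde\rho_t\le\rho(z^t)\le2\tilde\rho_t$. It therefore suffices to follow $\tilde\rho_t$, starting from $\tilde\rho_0=\rho(z^0)$.

\subsection{Part (a)}

Let $K_1=(2C_2/c_1)^{1/4}$, and let $\bar\eta\le\eta_1$ satisfy $2K_1\bar\eta^{1/4}\le r_0/2$. Fix $\eta\le\bar\eta$. If $\tilde\rho\ge K_1\eta^{1/4}$, then $C_2\eta^2\tilde\rho^2\le\frac12c_1\eta\tilde\rho^6$, so \eqref{eq:lower} gives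
\begin{equation}\label{eq:grow}
\Phi_-(\tilde z^t)\ge\Phi_-(\tilde z^{t-1})+\tfrac12c_1\eta\,\tilde\rho_{t-1}^6\qquad\text{whenever }K_1\eta^{1/4}\le\tilde\rho_{t-1}\le r_0 .
\end{equation}
Outside $\{\rho\le r_0\}$ we have no Lyapunov function, and the iterates may come back. But they cannot jump over the annulus $r_0/2\le\rho\le r_0$, so they re-enter at a high level of $\Phi_-$, and \eqref{eq:grow} keeps them above it.

\begin{lemma}\label{lem:barrier}
Let $2K_1\eta^{1/4}\le\theta\le r_0/2$ and $\tilde\rho_T\ge\theta$. Then $\tilde\rho_t\ge\theta/2$ for all $t\ge T$.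
\end{lemma}

\begin{proof}
All $\tilde\rho_t$ with $t\ge T$ are positive by Lemma~\ref{lem:track}. We show by induction that for $t\ge T$,
\[
\text{if }\tilde\rho_t<r_0,\text{ then }\Phi_-(\tilde z^t)\ge\theta^2/4 .
\]
Since $\Phi_-\le\rho^2$, this gives $\tilde\rho_t\ge\theta/2$ when $\tilde\rho_t<r_0$, and the other case is trivial. The statement holds at every $t$ with $\tilde\rho_t\ge\theta$, because $\Phi_-\ge\frac14\rho^2$. This covers $t=T$, and it covers every $t>T$ with $\tilde\rho_{t-1}\ge r_0$, since then $\tilde\rho_t\ge r_0/2\ge\theta$ by Lemma~\ref{lem:track}. If $t>T$ and $\tilde\rho_{t-1}<r_0$, the induction hypothesis gives $\Phi_-(\tilde z^{t-1})\ge\theta^2/4$, hence $\tilde\rho_{t-1}\ge\theta/2\ge K_1\eta^{1/4}$, and \eqref{eq:grow} yields $\Phi_-(\tilde z^t)\ge\Phi_-(\tilde z^{t-1})\ge\theta^2/4$.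
\end{proof}

Put $K=2\sqrt2K_1$ and assume $\operatorname{dist}(\hat{\mathbf z},\mathcal Z^*)\ge K\eta^{1/4}$, that is, $\tilde\rho_0\ge2K_1\eta^{1/4}$. Lemma~\ref{lem:barrier} with $T=0$ and $\theta=\min(\tilde\rho_0,r_0/2)$ gives $\tilde\rho_t\ge\theta/2\ge K_1\eta^{1/4}$ for all $t$, so $\rho(z^t)\ge\theta/4>0$ for all $t$. If $\tilde\rho_t<r_0$ held for all $t$, then by \eqref{eq:grow} $\Phi_-(\tilde z^t)$ would grow by at least $\frac12c_1\eta(\theta/2)^6$ at every step, contradicting $\Phi_-(\tilde z^t)\le r_0^2$. So $\tilde\rho_T\ge r_0$ for some $T$. Lemma~\ref{lem:barrier} with this $T$ and $\theta=r_0/2$ gives $\tilde\rho_t\ge r_0/4$, hence $\rho(z^t)\ge r_0/8$, for all $t\ge T$. This proves (a) with $r_*=\sqrt2\,r_0/8$.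

\subsection{Part (b)}

Choose $k_0>0$ with $C_2k_0^4\le\frac18$, and decrease $\bar\eta$ so that $k_0\bar\eta^{1/4}\le r_0$ and $C_2\big(k_0^{1/2}\bar\eta^{1/8}+\bar\eta\big)\le\frac18$. If $0<\tilde\rho\le k_0\eta^{1/4}$ for $\tilde\rho=\tilde\rho_{t-1}$, then $C_2\eta\tilde\rho^6\le\frac18\eta^2\tilde\rho^2$ and $C_2(\eta^2\tilde\rho^{5/2}+\eta^3\tilde\rho^2)\le\frac18\eta^2\tilde\rho^2$, so \eqref{eq:upper} and $\Phi_+\le\rho^2$ give
\begin{equation}\label{eq:decay}
\Phi_+(\tilde z^t)\le\Phi_+(\tilde z^{t-1})-\tfrac14\eta^2\tilde\rho^2\le\big(1-\tfrac14\eta^2\big)\Phi_+(\tilde z^{t-1}).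
\end{equation}
Put $k=k_0/\sqrt2$ and assume $\operatorname{dist}(\hat{\mathbf z},\mathcal Z^*)\le k\eta^{1/4}$, that is, $\tilde\rho_0\le\frac12k_0\eta^{1/4}$. If $\tilde\rho_0=0$, then $F(z^0)=0$ and all iterates equal $z^0$. Otherwise all $\tilde\rho_t$ are positive by Lemma~\ref{lem:track}. If \eqref{eq:decay} holds up to step $t$, then
\[
\tilde\rho_t^2\le4\Phi_+(\tilde z^t)\le4\big(1-\tfrac14\eta^2\big)^t\tilde\rho_0^2\le k_0^2\eta^{1/2},
\]
so \eqref{eq:decay} holds at step $t+1$. By induction the displayed bound holds for all $t$, and $\rho(z^t)\le2\tilde\rho_t\to0$. This completes the proof of Theorem~\ref{thm:main}. \qed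

\section{Games of other sizes: proof of Theorem~\ref{thm:sizes}}\label{sec:sizes}

\subsection{Counterexamples for $S,A,B\ge2$}

We embed $\Gamma_\gamma$ in a game of size $(S,A,B)$. Extra states are harmless if they are absorbing with reward $0$. Extra actions need more care, because the projection could move mass onto them; we make each extra action the average of actions $1$ and $2$.

Set $\varphi=0$ on all actions with index at least $3$, for both players, and define state $1$ by \eqref{eq:game}. In state $2$ let the reward be $\frac12$ and $P(1\mid2,a,b)=\psi(a)$, $P(2\mid2,a,b)=1-\psi(a)$, with $\psi(1)=1$, $\psi(2)=0$, and $\psi(a)=\frac12$ for $a\ge3$. States $s\ge3$ are absorbing with reward $0$; there the value is $0$ for all policies, $\mathbf Q_s=0$, the policies never move and the equilibrium inequalities are void. Define $u,w$ as before and $p=\sum_a\psi(a)\mathbf x_2(a)$. The expected reward and the transition probabilities in states $1,2$ are the same functions of $(u,w,p)\in\Omega$ as in $\Gamma_\gamma$,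 and the deviations to $0$ and $\pm\frac12$ are still available. So the first two parts of the proof of Proposition~\ref{prop:coords} give \eqref{eq:delta} and $\mathcal Z^*=\{u=w=0\}$. Since $2u=\mathbf x_1(1)-\mathbf x_1(2)$, the distance from $\mathbf x_1$ to the hyperplane $\{u=0\}$ is $\sqrt2|u|$; with the same computation for $\mathbf y_1$, $\operatorname{dist}(\mathbf z,\mathcal Z^*)\ge\sqrt2\rho$.

\begin{lemma}\label{lem:support}
Let $x$ be a point of a simplex $\Delta$ supported on $\{1,2\}$, and let $g_a=\frac12(g_1+g_2)$ for all $a\ge3$. Then $\mathcal P_\Delta(x-\eta g)$ is supported on $\{1,2\}$, and its first two entries are the projection of $(x_1-\eta g_1,x_2-\eta g_2)$ onto the two-action simplex.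
\end{lemma}

\begin{proof}
By (P4) the two-action projection is $x'_i=\max(x_i-\eta g_i-\tau,0)$, $i=1,2$, for some $\tau$. Then $1=x_1'+x_2'\ge1-\eta(g_1+g_2)-2\tau$, so $\max(-\eta g_a-\tau,0)=0$ for $a\ge3$. Thus the same $\tau$ satisfies the normalization in (P4) for $\Delta$.
\end{proof}

The gradients in state $1$ are given by \eqref{eq:grad} for all actions and are affine functions of $\varphi$. In state $2$ the gradient of the min-player, $\frac12+\gamma V(2)+\gamma\psi(a)(V(1)-V(2))$, is an affine function of $\psi$, and that of the max-player is a multiple of $\mathbf 1$. As $\varphi$ and $\psi$ take on the extra actions the average of their values at $1$ and $2$, Lemma~\ref{lem:support} applies to every update in states $1$ and $2$ (to ascent steps with $-g$ in place of $g$). Hence, for an initial pair supported on $\{1,2\}$ in these states, all iterates stay so supported and their coordinates follow \eqref{eq:reduced}. By the proof of Theorem~\ref{thm:main}(a), for every $\eta\le\bar\eta$ every such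 initial pair with $\rho\ge2K_1\eta^{1/4}$, for instance with $\rho=r_0/2$, has $\rho(z^t)\ge r_0/8$ for all large $t$. So OGDA does not converge globally on this game.

\subsection{One state}

Let $S=1$ and let $\mathbf M=(r(a,b))$ be the reward matrix. Then $V^{\mathbf x,\mathbf y}=\mathbf x^\top\mathbf M\mathbf y/(1-\gamma)$, so $\mathcal Z^*$ is the set of saddle points of $\mathbf x^\top\mathbf M\mathbf y$, which is nonempty by the minimax theorem. Moreover $\mathbf Q^{\mathbf x,\mathbf y}=\mathbf M+\gamma V^{\mathbf x,\mathbf y}\mathbf 1\mathbf 1^\top$, and the second term is invisible to the projections by (P4). With $\mathcal Z=\Delta_{\mathcal A}\times\Delta_{\mathcal B}$ and $G(\mathbf z)=(\mathbf M\mathbf y,-\mathbf M^\top\mathbf x)$, OGDA reads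
\[
\mathbf z^t=\mathcal P_{\mathcal Z}\big(\tilde{\mathbf z}^{t-1}-\eta G(\mathbf z^{t-1})\big),\qquad\tilde{\mathbf z}^t=\mathcal P_{\mathcal Z}\big(\tilde{\mathbf z}^{t-1}-\eta G(\mathbf z^{t})\big).
\]
The entries of $\mathbf M$ lie in $[0,1]$, so $G$ is $\ell$-Lipschitz with $\ell=\sqrt{AB}$. Fix $\mathbf z^*=(\mathbf x^*,\mathbf y^*)\in\mathcal Z^*$. Since $\langle G(\mathbf z),\mathbf z\rangle=0$,
\begin{equation}\label{eq:mono}
\langle G(\mathbf z),\mathbf z-\mathbf z^*\rangle=\mathbf x^\top\mathbf M\mathbf y^*-(\mathbf x^*)^\top\mathbf M\mathbf y\ge0\qquad(\mathbf z\in\mathcal Z).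
\end{equation}
This says that the field $-G$ never points away from $\mathbf z^*$: there is no outward drift, and the damping can act. Let $\eta\le1/(8\ell)$. Apply (P3) to $\tilde{\mathbf z}^t$ with comparison point $\mathbf z^*$ and to $\mathbf z^t$ with comparison point $\tilde{\mathbf z}^t$:
\begin{align*}
2\eta\langle G(\mathbf z^t),\tilde{\mathbf z}^t-\mathbf z^*\rangle&\le|\tilde{\mathbf z}^{t-1}-\mathbf z^*|^2-|\tilde{\mathbf z}^t-\mathbf z^*|^2-|\tilde{\mathbf z}^t-\tilde{\mathbf z}^{t-1}|^2,\\
2\eta\langle G(\mathbf z^{t-1}),\mathbf z^t-\tilde{\mathbf z}^t\rangle&\le|\tilde{\mathbf z}^{t-1}-\tilde{\mathbf z}^t|^2-|\mathbf z^t-\tilde{\mathbf z}^t|^2-|\mathbf z^t-\tilde{\mathbf z}^{t-1}|^2 .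
\end{align*}
The left sides add up to $2\eta\langle G(\mathbf z^t),\mathbf z^t-\mathbf z^*\rangle-2\eta\langle G(\mathbf z^t)-G(\mathbf z^{t-1}),\mathbf z^t-\tilde{\mathbf z}^t\rangle$. The first term is nonnegative by \eqref{eq:mono}. For the second, (P2) gives $|\mathbf z^t-\tilde{\mathbf z}^t|\le\eta\ell|\mathbf z^t-\mathbf z^{t-1}|$, so its absolute value is at most
\[
2\eta^2\ell^2|\mathbf z^t-\mathbf z^{t-1}|^2\le\tfrac1{16}\big(|\mathbf z^t-\tilde{\mathbf z}^{t-1}|^2+|\tilde{\mathbf z}^{t-1}-\mathbf z^{t-1}|^2\big).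
\]
For $\Theta_t=|\tilde{\mathbf z}^t-\mathbf z^*|^2+\frac1{16}|\tilde{\mathbf z}^t-\mathbf z^t|^2$ the sum of the two inequalities becomes
\[
\Theta_t\le\Theta_{t-1}-\tfrac{15}{16}\big(|\mathbf z^t-\tilde{\mathbf z}^t|^2+|\mathbf z^t-\tilde{\mathbf z}^{t-1}|^2\big).
\]
As $\Theta_t\ge0$, both $\mathbf z^t-\tilde{\mathbf z}^t$ and $\mathbf z^t-\tilde{\mathbf z}^{t-1}$ tend to $0$. If $\bar{\mathbf z}$ is the limit of a subsequence of $(\mathbf z^t)$, passing to the limit in the update of $\tilde{\mathbf z}^t$ gives $\bar{\mathbf z}=\mathcal P_{\mathcal Z}(\bar{\mathbf z}-\eta G(\bar{\mathbf z}))$. By (P1), $0\le\langle G(\bar{\mathbf z}),\mathbf z-\bar{\mathbf z}\rangle=\mathbf x^\top\mathbf M\bar{\mathbf y}-\bar{\mathbf x}^\top\mathbf M\mathbf y$ for all $\mathbf z\in\mathcal Z$; taking $\mathbf y=\bar{\mathbf y}$ and then $\mathbf x=\bar{\mathbf x}$ shows $\bar{\mathbf z}\in\mathcal Z^*$. All limit points of a sequence in a compact set lie in $\mathcal Z^*$, so $\operatorname{dist}(\mathbf z^t,\mathcal Z^*)\to0$.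

\subsection{One action}

Let $A=1$. Only the max-player acts. We write $y$ for a policy, $V^y$ for its value, $Q^y_s\in\mathbb R^B$ for the single row of $\mathbf Q_s$, and $Q^y$ for the concatenation of these rows. Equilibria are the policies $y^*$ with $V^y\le V^{y^*}$ for all $y$, and OGDA reads $y^t_s=\mathcal P_{\Delta_{\mathcal B}}(\tilde y^{t-1}_s+\eta Q_s^{y^{t-1}})$, $\tilde y^t_s=\mathcal P_{\Delta_{\mathcal B}}(\tilde y^{t-1}_s+\eta Q_s^{y^{t}})$. Here the value itself is the natural Lyapunov function. The difficulty is that $\tilde y^{t-1}$ moves along the gradient at $y^t$ rather than along its own, so the gap between the two sequences must be included.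

Since $r_y$ and $P_y$ are affine in $y$, the map $y\mapsto V^y=(I-\gamma P_y)^{-1}r_y$ is smooth on the compact convex set of policies, and $y\mapsto Q^y$ is $\Lambda$-Lipschitz for some $\Lambda>0$ depending on the game. For policies $y,y'$ we have $\langle Q^y_s,y'_s\rangle=(r_{y'}+\gamma P_{y'}V^y)(s)$ and $\langle Q^y_s,y_s\rangle=V^y(s)$. Subtracting, and using $r_{y'}=(I-\gamma P_{y'})V^{y'}$, we obtain the performance difference identity
\begin{equation}\label{eq:pd}
V^{y'}-V^y=(I-\gamma P_{y'})^{-1}\big(\langle Q^y_s,y'_s-y_s\rangle\big)_{s\in\mathcal S}.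
\end{equation}

Let $\Delta_t=|\tilde y^t-\tilde y^{t-1}|$, $e_t=|y^t-\tilde y^t|$ and $W_t=\sum_sV^{\tilde y^t}(s)$. By (P2), $e_t\le\eta\Lambda|y^t-y^{t-1}|\le\eta\Lambda(e_t+\Delta_t+e_{t-1})$, so for $\eta\Lambda\le\frac12$
\begin{equation}\label{eq:et}
e_t\le2\eta\Lambda(\Delta_t+e_{t-1}),\qquad e_t^2\le8\eta^2\Lambda^2(\Delta_t^2+e_{t-1}^2).
\end{equation}
Summing \eqref{eq:pd} over the states gives
\[
W_t-W_{t-1}=\sum_sd_s\big\langle Q_s^{\tilde y^{t-1}},\tilde y^t_s-\tilde y^{t-1}_s\big\rangle,
\]
where $d_s$ are the column sums of $\sum_k\gamma^kP_{\tilde y^t}^k$. The term $k=0$ gives $d_s\ge1$, and $\sum_sd_s=S/(1-\gamma)$ gives $d_s\le S/(1-\gamma)$. By (P1) with comparison point $\tilde y_s^{t-1}$, $\langle Q^{y^t}_s,\tilde y^t_s-\tilde y^{t-1}_s\rangle\ge|\tilde y^t_s-\tilde y^{t-1}_s|^2/\eta$. Also $|Q^{y^t}-Q^{\tilde y^{t-1}}|\le\Lambda(e_t+\Delta_t)$. With $C=S\Lambda/(1-\gamma)$ and the Cauchy--Schwarz inequality,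
\[
W_t-W_{t-1}\ge\tfrac1\eta\Delta_t^2-C(e_t+\Delta_t)\Delta_t\ge\big(\tfrac1\eta-\tfrac32C\big)\Delta_t^2-\tfrac12Ce_t^2 .
\]
For $U_t=W_t-e_t^2$, this and \eqref{eq:et} give
\[
U_t-U_{t-1}\ge\big(\tfrac1\eta-\tfrac32C\big)\Delta_t^2-4(C+2)\eta^2\Lambda^2\big(\Delta_t^2+e_{t-1}^2\big)+e_{t-1}^2\ge\tfrac1{2\eta}\Delta_t^2+\tfrac12e_{t-1}^2
\]
as soon as $4(C+2)\eta^2\Lambda^2\le\frac12$ and $\eta\le1/(3C+1)$; the first condition also implies $\eta\Lambda\le\frac12$. These conditions define $\eta_0$. Since $U_t$ is bounded, $\Delta_t\to0$ and $e_t\to0$. A limit point $\bar y$ of $(y^t)$ is then the limit of $\tilde y^t$ and $\tilde y^{t-1}$ along the same subsequence, so $\bar y_s=\mathcal P_{\Delta_{\mathcal B}}(\bar y_s+\eta Q^{\bar y}_s)$ for all $s$. By (P1), $\langle Q_s^{\bar y},y_s-\bar y_s\rangle\le0$ for every policy $y$ and state $s$, and \eqref{eq:pd} with the nonnegativity of $(I-\gamma P_y)^{-1}$ gives $V^y\le V^{\bar y}$. Thus $\bar y$ is an equilibrium, and $\operatorname{dist}(\mathbf z^t,\mathcal Z^*)\to0$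 by compactness.

If $B=1$, replace $r$ by $1-r$ and exchange the roles of the players. This replaces $V$ and each entry of $\mathbf Q_s$ by $\frac1{1-\gamma}$ minus itself, so equilibria correspond to equilibria and, by (P4), the descent steps of the acting player are the ascent steps in the new game. The case $A=1$ applies, and Theorem~\ref{thm:sizes} is proved. \qed

\begin{thebibliography}{1}

\bibitem{SLY}
Zhuoqing Song, Jason D. Lee, and Zhuoran Yang,
\emph{Can We Find Nash Equilibria at a Linear Rate in Markov Games?},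
arXiv:2303.03095 (2023).

\end{thebibliography}
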